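\title{Euler products $\prod_p h(p^{-s},p)$ that continue to the whole plane}

\begin{abstract}
Let $h\in\mathbb Z[X_1,X_2]$ be such that $Z(s)=\prod_p h(p^{-s},p)$ converges absolutely in a half-plane. We prove the conjecture of Rudnick and du Sautoy that $Z$ continues meromorphically to $\mathbb C$ if and only if $h$ is a product of cyclotomic polynomials evaluated at monomials. When $h$ is not of this form we exhibit a rational number $\beta\ge0$, read off from the exponents of the noncyclotomic part of $h$, such that $Z$ is meromorphic in $\Re s>\beta$ and does not continue meromorphically to any neighborhood of the point $s=\beta$. The proof is unconditional.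
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $h\in\mathbb Z[X_1,X_2]$, let $p$ run over the primes, and consider the pseudo-uniform Euler product
\begin{equation}\label{eq:Z}
Z(s)=\prod_p h(p^{-s},p),
\end{equation}
whose local factors all come from one polynomial. We assume that the product converges absolutely in some half-plane $\Re s>\sigma_0$, that is, $\sum_p|h(p^{-s},p)-1|<\infty$ there. This happens exactly when $h(0,X_2)=1$ (Lemma~\ref{lem:constant}). For which $h$ does $Z$ continue meromorphically to the whole complex plane?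

Some $h$ are good for an obvious reason. For $h=1-X_1^uX_2^v$ we get $Z(s)=\zeta(us-v)^{-1}$, and for $h=1+X_1=(1-X_1^2)/(1-X_1)$ we get $Z(s)=\zeta(s)/\zeta(2s)$. Both are instances of one construction. Let $\Phi_k$ be the $k$-th cyclotomic polynomial, and normalize its constant term by $\Phi_1^*(U)=1-U$ and $\Phi_k^*=\Phi_k$ for $k\ge2$. M\"obius inversion of $1-U^k=\prod_{d\mid k}\Phi_d^*(U)$ gives
\begin{equation}\label{eq:Phi}
\Phi_k^*(U)=\prod_{d\mid k}(1-U^d)^{\mu(k/d)},\qquad \Phi_k^*(0)=1,
\end{equation}
so $h=\Phi_k^*(X_1^uX_2^v)$ with $u\ge1$ produces a finite product of zeta functions and their inverses. We say that $h$ is \emph{of cyclotomic type} if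
\[
h(X_1,X_2)=g_1(X_1^{u_1}X_2^{v_1})\cdots g_m(X_1^{u_m}X_2^{v_m})
\]
with integers $u_i,v_i$ of any sign, where each $g_i\in\mathbb Z[U]$ divides $(1-U^{m_i})^{n_i}$ for some $m_i,n_i$. (Allowing divisors in $\mathbb Q[U]$ or $\mathbb C[U]$ gives the same class of $h$; see Proposition~\ref{prop:decomp}.) The conjecture of Rudnick and du Sautoy, as posed in \cite{Delabarre}, asserts that these are the only good $h$. We prove it.

\begin{theorem}\label{thm:conj}
Let $h\in\mathbb Z[X_1,X_2]$ be such that \eqref{eq:Z} converges absolutely in some half-plane. Then $Z$ continues meromorphically to $\mathbb C$ if and only if $h$ is of cyclotomic type.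
\end{theorem}

The proof locates a point where the continuation fails. Call a polynomial in $\mathbb Z[X_1,X_2]$ \emph{reduced} if it is divisible by no $\Phi_k^*(X_1^uX_2^v)$ with $k\ge1$, $u\ge1$, $v\ge0$. By Proposition~\ref{prop:decomp} there is a unique factorization $h=h_{\mathrm c}h_{\mathrm r}$ in which $h_{\mathrm c}$ is a product of such cyclotomic factors and $h_{\mathrm r}$ is reduced, and $h_{\mathrm r}(0,X_2)=1$. If $h_{\mathrm r}\ne1$, write
\[
h_{\mathrm r}=1+\sum_{n\ge1,\ m\ge0}h_{n,m}X_1^nX_2^m,\qquad \beta=\max\{m/n:\ h_{n,m}\ne0\},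
\]
and call $1+\sum_{m=\beta n}h_{n,m}\,y^n$ the \emph{face polynomial} of $h_{\mathrm r}$. Since $|p^{-ns}p^m|=p^{m-n\Re s}$, the number $\beta$ is the abscissa to the right of which every nonconstant monomial of $h_{\mathrm r}(p^{-s},p)$ tends to $0$ as $p\to\infty$; the face polynomial collects the monomials that have size exactly $1$ on the line $\Re s=\beta$.

\begin{theorem}\label{thm:main}
Let $h=h_{\mathrm c}h_{\mathrm r}$ be as above. If $h_{\mathrm r}=1$, then $Z$ is a finite product of factors $\zeta(us-v)^{\pm1}$ with $u\ge1$. If $h_{\mathrm r}\ne1$, then: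
\begin{enumerate}
\item[(a)] $Z$ is meromorphic in $\Re s>\beta$.
\item[(b)] For no $\varepsilon>0$ does $Z$ continue meromorphically to $\{\Re s>\beta\}\cup\{|s-\beta|<\varepsilon\}$.
\item[(c)] If the face polynomial of $h_{\mathrm r}$ has a zero that is not a root of unity, then the line $\Re s=\beta$ is a natural boundary: $Z$ continues meromorphically to a neighborhood of no point of this line.
\end{enumerate}
\end{theorem}

Here is why one would guess such a statement. Eliminating terms one $X_1$-degree at a time, one writes $h_{\mathrm r}=\prod_{n\ge1}\prod_{0\le m\le\beta n}(1-X_1^nX_2^m)^{c_{n,m}}$ as formal power series in $X_1$, with integers $c_{n,m}$. Formally, the Euler product of $h_{\mathrm r}$ is then $\prod\zeta(ns-m)^{-c_{n,m}}$. The factor $\zeta(ns-m)$ has its pole at $(m+1)/n$, its nontrivial zeros in the strip $m/n<\Re s<(m+1)/n$, and nothing to the right of $(m+1)/n\le\beta+1/n$. So only finitely many factors matter in $\Re s>\beta+\delta$, which suggests (a). If $h_{\mathrm r}\neq1$ the product is infinite,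 since a finite one would contradict reducedness by unique factorization, and one expects zeros and poles to pile up along $\Re s=\beta$. There are two difficulties. Zeros and poles of different factors may cancel, and we do not know where the zeros of $\zeta$ are. Worse, for some $h$ nothing piles up at all: Examples~\ref{ex:B2} and~\ref{ex:B1} below have only finitely many zeros and poles in each bounded part of $\Re s>\beta$. In those cases the obstruction must be found in the behavior of $\log Z(s)$ as $s\to\beta$, which we study in a thin sector where the zeros of $\zeta$ cannot interfere.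

Section~\ref{sec:examples} shows the three mechanisms of the proof on three polynomials of degree one in $X_1$. Sections~\ref{sec:cyclo} and~\ref{sec:coord} reduce to reduced $h$, prove (a) and split the problem according to the zeros of the face polynomial; Sections~\ref{sec:A}--\ref{sec:B2} treat the cases.

\medskip
\noindent\textbf{Standard facts.} About $\zeta$ and the primes we use only the following.
\begin{enumerate}
\item[(Z1)] $\zeta$ is meromorphic on $\mathbb C$, and its only pole is a simple pole at $1$.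
\item[(Z2)] $\zeta$ has no zero in $\Re z\ge1$ and none on the interval $(0,1)$. The letter $\rho$ denotes a zero of $\zeta$ with $\Re\rho>0$; thus $0<\Re\rho<1$, and $\gamma=\min|\Im\rho|>0$.
\item[(Z3)] The number of $\rho$ with $|\Im\rho|\le T$ is $O(T\log T)$ for $T\ge2$.
\item[(P)] There are $\ll X/\log X$ primes up to $X$ and $\gg X/\log X$ primes in $[X/2,X]$ for large $X$ (Chebyshev), and $\sum_p1/p=\infty$.
\end{enumerate}
We write $\zeta_{\ge P}(z)=\zeta(z)\prod_{p<P}(1-p^{-z})$ and $\operatorname{Log}$ for the principal logarithm. Implied constants never depend on $p$.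

\section{Three examples}\label{sec:examples}

A polynomial $h=1+X_1a(X_2)$ with $a\neq0$ is reduced unless $h=1\pm X_1X_2^v$: a cyclotomic factor has $X_1$-degree $u\varphi(k)=1$, and its cofactor is a polynomial in $X_2$ that equals $1$ at $X_1=0$. So the three polynomials below are reduced.

\begin{example}[zeros accumulate]\label{ex:A}
Let $h=1-2X_1$. Then $\beta=0$ and the face polynomial $1-2y$ has the zero $\frac12$ inside the unit disc. The factor $1-2p^{-s}$ vanishes at $s=(\log2+2\pi il)/\log p$, $l\in\mathbb Z$. These points lie to the right of the line $\Re s=0$, at distance $\log 2/\log p$ from it and with vertical spacing $2\pi/\log p$. Near a given point $i\tau_0$, the primes in $[X/2,X]$ thus offer $\gg X/\log X$ distinct candidates for zeros of $Z$. A candidate can be canceled only by a factor $\zeta(ns)^{\pm1}$, at a point $1/n$ or $\rho/n$. Such a point has real part at most $1/n$, which forces $n\le\log X/\log2$, and then $|\Im\rho|\ll\log X$. By (Z3) there are $O((\log X)^3)$ such points, far too few. Section~\ref{sec:A}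 carries out this count in general.
\end{example}

\begin{example}[the logarithm grows too fast]\label{ex:B2}
Let $h=1-X_1X_2+X_1$, so that $Z(s)=\prod_p\bigl(1-(p-1)p^{-s}\bigr)=\sum_n\mu(n)\varphi(n)n^{-s}$. Here $\beta=1$ and the face polynomial is $1-y$. With $s=1+w$,
\[
h(p^{-s},p)=1-\Bigl(1-\frac1p\Bigr)p^{-w}=(1-p^{-w})\Bigl(1+\frac1{p(p^w-1)}\Bigr),\qquad
Z(1+w)\,\zeta(w)=\prod_p\Bigl(1+\frac1{p(p^w-1)}\Bigr).
\]
The last product converges absolutely for $\Re w>0$, and its factors do not vanish there, because $|(1-1/p)p^{-w}|<1$. So no zeros or poles accumulate from the right. But for real $w>0$ every factor exceeds $1$, and the factor at $p$ is asymptotic to $1/(wp\log p)$ as $w\to0^+$. Keeping the first $n$ primes shows that the product is $\gg_n w^{-n}$ for every $n$. A function meromorphic at $0$ cannot grow like this, so (b) holds for this $h$.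

The growth is caused by the zeros of the local factors at $w=\log(1-1/p)/\log p$, which lie to the left of the line and tend to $0$. In general there is no positivity, and Section~\ref{sec:B2} detects these zeros with a Mellin transform.
\end{example}

\begin{example}[the expansion diverges]\label{ex:B1}
Let $h=1+X_1X_2-2X_1$. Again $\beta=1$, now with face polynomial $1+y$, and
\[
Z(1+w)=\frac{\zeta(w)}{\zeta(2w)}\prod_p\Bigl(1-\frac{2}{p(p^w+1)}\Bigr),
\]
where the product is holomorphic and zero-free in $\Re w>0$, as before. This time the factors stay bounded as $w\to0^+$. We compute the behavior of the logarithm formally; Sections~\ref{sec:B} and~\ref{sec:B1} justify each step. Its leading part is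
\[
G_1(w)=\sum_p p^{-1}f(w\log p),\qquad f(x)=\frac{-2}{e^x+1}=-1+\tanh\frac x2=\sum_{k\ge0}f_kx^k .
\]
Inserting the Taylor series produces the divergent sums $\sum_pp^{-1}(\log p)^k$, which are formally $(-1)^k\mathcal P^{(k)}(1)$ for the prime zeta function $\mathcal P(z)=\sum_pp^{-z}$. Near $z=1$ we have $\mathcal P(1+t)=-\log t+\psi(t)$ with $\psi(t)=\sum_k\psi_kt^k$ holomorphic at $0$, and Lemma~\ref{lem:asymp} says that the right rule is to replace $\mathcal P$ by its regular part $\psi$:
\[
G_1(w)\sim\log w+\text{const}+\sum_{k\ge1}(-1)^kk!\,f_k\psi_k\,w^k .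
\]
To all orders, $e^{G_1}$ looks like a holomorphic function with a simple zero at $0$. What betrays it is the factor $k!$. If the series converged, the series $B(z)=\sum_kf_k\psi_k(2\pi iz)^k$ without $k!$ would be entire. Now $f$ has simple poles of residue $2$ at $x=2\pi i\theta$, $\theta\in\frac12+\mathbb Z$. Such a pole contributes $-2(2\pi i\theta)^{-k-1}$ to $f_k$, hence the term $-\psi(z/\theta)/(\pi i\theta)$ to $B(z)$. The function $\mathcal P(z)=\sum_k\frac{\mu(k)}k\log\zeta(kz)$ has real singularities only at points $1/k$, and a logarithmic one at $\frac12$. At $z=-\frac14$ the term $\theta=\frac12$ is therefore singular. For $\theta\ge\frac32$ the point $1+z/\theta$ lies in $(\frac12,1)$, for $\theta<0$ it exceeds $1$, and the contributions of $p^{-j}$ with $j\ge2$ involve $\mathcal P(j+z/\theta)$ with $j+z/\theta\ge\frac32$. Nothing cancels the singularity, so $B$ is not entire.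
\end{example}

\section{Cyclotomic factors and the reduction}\label{sec:cyclo}

\begin{lemma}\label{lem:constant}
The product \eqref{eq:Z} converges absolutely in some half-plane if and only if $h(0,X_2)=1$. In that case $Z(s)\to1$ and $h(p^{-s},p)\to1$ for each $p$ as $\Re s\to\infty$; in particular none of these functions vanishes identically.
\end{lemma}

\begin{proof}
Let $D$ be the degree of $h$ in $X_2$. For $\Re s\ge0$ we have $|h(p^{-s},p)-h(0,p)|\le Cp^{D-\Re s}$, with $C$ the sum of the absolute values of the coefficients of $h$. If the product converges absolutely at a real $s>D$, then $h(p^{-s},p)\to1$ and hence $h(0,p)\to1$ as $p\to\infty$, and a polynomial with this property is the constant $1$. Conversely, if $h(0,X_2)=1$, then $\sum_p|h(p^{-s},p)-1|\le C\sum_pp^{D-\Re s}$, which is finite for $\Re s>D+1$ and tends to $0$ as $\Re s\to\infty$.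
\end{proof}

A \emph{torsion binomial} is a polynomial $1-\omega X_1^uX_2^v$ with $\omega$ a root of unity, $u\ge1$, $v\ge0$ and $\gcd(u,v)=1$. We use repeatedly that the lowest exponent of $X_1$ (or of $X_2$) in a product of nonzero Laurent polynomials is the sum of the lowest exponents in the factors.

\begin{lemma}\label{lem:division}
Let $u\ge1$, $v\ge0$, $\gcd(u,v)=1$, and $U=X_1^uX_2^v$.
\begin{enumerate}
\item[(i)] Every torsion binomial $1-\omega U$ is irreducible in $\mathbb C[X_1,X_2]$.
\item[(ii)] Let $\xi$ be a root of unity of order $k$. If $f\in\mathbb Z[X_1,X_2]$ vanishes at infinitely many points of the curve $\{U=\xi\}\subset(\mathbb C^*)^2$, then $\Phi_k^*(U)$ divides $f$ in $\mathbb Z[X_1,X_2]$.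
\end{enumerate}
\end{lemma}

\begin{proof}
Choose integers $c,d$ with $ud-vc=1$ and put $S=X_1^cX_2^d$. Then $X_1,X_2$ are monomials in $U,S$, so the Laurent rings in $X_1,X_2$ and in $U,S$ coincide, and $(U,S)$ are coordinates on $(\mathbb C^*)^2$.

(i) The element $1-\omega U$ is irreducible in $\mathbb C[U^{\pm1},S^{\pm1}]$, whose units are the monomials. So in a factorization in $\mathbb C[X_1,X_2]$ one factor is a monomial, and it is constant because $1-\omega U$ has constant term $1$.

(ii) Write $f=\sum_lf_l(U)S^l$ with $f_l\in\mathbb Z[U^{\pm1}]$. The curve is parametrized by $S\in\mathbb C^*$, and the Laurent polynomial $\sum_lf_l(\xi)S^l$ has infinitely many zeros, so $f_l(\xi)=0$ for all $l$. Since $\Phi_k$ is monic and is the minimal polynomial of $\xi$, it divides each $f_l$ in $\mathbb Z[U^{\pm1}]$. Thus $f=\Phi_k^*(U)g$ with $g\in\mathbb Z[X_1^{\pm1},X_2^{\pm1}]$. The lowest exponents of $X_1$ and of $X_2$ in $\Phi_k^*(U)$ are $0$, so $g$ has no negative exponents.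
\end{proof}

\begin{proposition}\label{prop:decomp}
Let $h\in\mathbb Z[X_1,X_2]$ with $h(0,X_2)=1$. There is a unique factorization $h=h_{\mathrm c}h_{\mathrm r}$ in $\mathbb Z[X_1,X_2]$ with $h_{\mathrm c}$ a (possibly empty) product of polynomials $\Phi_k^*(X_1^uX_2^v)$, $u\ge1$, $v\ge0$, and $h_{\mathrm r}$ reduced; moreover $h_{\mathrm r}(0,X_2)=1$. The polynomial $h$ is of cyclotomic type if and only if $h_{\mathrm r}=1$, and this remains true if the $g_i$ in the definition are allowed to be divisors of $(1-U^{m_i})^{n_i}$ in $\mathbb C[U]$.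
\end{proposition}

\begin{proof}
Divide out cyclotomic factors one at a time; each step lowers the degree in $X_1$, so the process stops. Since $h_{\mathrm c}(0,X_2)=1$, also $h_{\mathrm r}(0,X_2)=1$.

For uniqueness we factor over $\mathbb C$. We have $\Phi_k^*(U)=\prod_\omega(1-\omega U)$ over the primitive $k$-th roots of unity, and $1-\omega U^g=\prod_{\omega_1^g=\omega}(1-\omega_1U)$. Taking $g=\gcd(u,v)$, we see that any $1-\omega X_1^uX_2^v$ with $u\ge1$, $v\ge0$, and hence $h_{\mathrm c}$, is a product of torsion binomials. On the other hand no torsion binomial $1-\omega U$ divides $h_{\mathrm r}$ in $\mathbb C[X_1,X_2]$: otherwise $h_{\mathrm r}$ vanishes on $\{U=\omega^{-1}\}$, and Lemma~\ref{lem:division}(ii) contradicts reducedness. By Lemma~\ref{lem:division}(i) and unique factorization, $h_{\mathrm c}$ is the product of all torsion binomials dividing $h$, with multiplicity.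

If $h_{\mathrm r}=1$, then $h$ is of cyclotomic type since $\Phi_k^*(U)$ divides $1-U^k$. Conversely, let $h=\prod_ig_i(X_1^{u_i}X_2^{v_i})$ with $g_i\in\mathbb C[U]$ dividing $(1-U^{m_i})^{n_i}$. Each $g_i$ is a constant times a product of factors $1-\omega U$ with roots of unity $\omega$. Factors with $(u_i,v_i)=(0,0)$ are constants, and $1-\omega U^{-1}=-\omega U^{-1}(1-\omega^{-1}U)$ lets us reverse the sign of $(u_i,v_i)$. So
\[
h=CX_1^rX_2^t\prod_j\bigl(1-\omega_jX_1^{u_j}X_2^{v_j}\bigr),\qquad C\ne0,\quad u_j>0\ \text{ or }\ (u_j=0,\ v_j>0).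
\]
Comparing the terms of lowest degree in $X_1$ gives $r=0$ and $CX_2^t\prod_{u_j=0}(1-\omega_jX_2^{v_j})=1$. The lowest term on the left is $CX_2^t$, so $C=1$, $t=0$, and then the product over $u_j=0$ must be empty. The lowest exponent of $X_2$ in $h$ is now $\sum_j\min(0,v_j)$; as $h$ is a polynomial, all $v_j\ge0$. Hence $h$ is a product of torsion binomials. Its divisor $h_{\mathrm r}$ has no such factor, so $h_{\mathrm r}$ is constant and equal to $1$.
\end{proof}

Write $Z_f$ for the Euler product \eqref{eq:Z} formed with $f$. If $h_{\mathrm c}=\prod_j\Phi^*_{k_j}(X_1^{u_j}X_2^{v_j})$, then \eqref{eq:Phi} gives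
\[
Z_{h_{\mathrm c}}(s)=\prod_j\prod_{d\mid k_j}\zeta\bigl(d(u_js-v_j)\bigr)^{-\mu(k_j/d)},
\]
which is meromorphic on $\mathbb C$ and not identically zero. This is the first assertion of Theorem~\ref{thm:main}. Since $Z=Z_{h_{\mathrm c}}Z_{h_{\mathrm r}}$, each of (a), (b), (c) holds for $Z$ as soon as it holds for $Z_{h_{\mathrm r}}$. Finally, Theorem~\ref{thm:main} implies Theorem~\ref{thm:conj}: if $h$ is of cyclotomic type, then $h_{\mathrm r}=1$ and $Z$ is meromorphic on $\mathbb C$; if not, then $h_{\mathrm r}\ne1$ and (b) applies.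

\emph{From now on $h=h_{\mathrm r}\ne1$ is reduced and $h(0,X_2)=1$.}

\section{Coordinates at the boundary and continuation to $\Re s>\beta$}\label{sec:coord}

Near the line $\Re s=\beta$ the monomials of the face have size about $1$, and all others are smaller by a power of $p$. We choose variables that separate the two. Write $\beta=a/b$ with $\gcd(a,b)=1$, $b\ge1$ (so $a=0$, $b=1$ if $\beta=0$), and put
\[
s=\beta+w,\qquad y=p^{-w},\qquad q=q_p=p^{-1/b},\qquad \lambda_j=j/b .
\]
Then $p^{-s}=q^ay$ and $p=q^{-b}$, so $X_1^nX_2^m$ becomes $q^{an-bm}y^n$, with $an-bm\ge0$ whenever $h_{n,m}\neq0$. With $h_{0,0}=1$,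
\[
h(p^{-s},p)=H(y,q),\qquad H(y,q)=h(q^ay,q^{-b})=\sum_{j\ge0}q^jH_j(y),\qquad H_j(y)=\sum_{an-bm=j}h_{n,m}y^n .
\]
Thus $H\in\mathbb Z[y,q]$, $H(0,q)=1$, and $H_0$ is the face polynomial. It is nonconstant with $H_0(0)=1$, and $H_j(0)=0$ for $j\ge1$. The variable $q_p$ tends to $0$ as $p\to\infty$, and $q_p^jy^n=p^{-\lambda_j-nw}$.

Reducedness enters the rest of the proof only through the next lemma.

\begin{lemma}\label{lem:NC}
If $\omega$ is a root of unity, then the polynomial $H(\omega,q)$ in $q$ is not identically zero.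
\end{lemma}

\begin{proof}
Otherwise $h$ vanishes at the infinitely many points $(q^a\omega,q^{-b})$, $q\in\mathbb C^*$, of the curve $X_1^bX_2^a=\omega^b$. By Lemma~\ref{lem:division}(ii), some $\Phi_k^*(X_1^bX_2^a)$ divides $h$, which is impossible.
\end{proof}

The polynomial $(1-X_1X_2)(1-X_1)$ shows what goes wrong otherwise: it has $H=(1-y)(1-qy)$, so $H(1,q)\equiv0$, and its Euler product $1/(\zeta(s-1)\zeta(s))$ continues to $\mathbb C$.

\begin{lemma}\label{lem:cont}
There are integers $c(n,j)$, $n\ge1$, $j\ge0$, with the following property. For $\delta>0$ let $J_\delta$ be the finite set of pairs $(n,j)$ with $n\ge1$, $j\ge0$, $\lambda_j+n\delta<2$. There is $P(\delta)$ such that for all $P\ge P(\delta)$ the function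
\begin{equation}\label{eq:cont}
\prod_{p<P}h(p^{-\beta-w},p)\prod_{(n,j)\in J_\delta}\zeta_{\ge P}(\lambda_j+nw)^{-c(n,j)}\;E(w),
\end{equation}
with a suitable $E$ holomorphic and zero-free in $\Re w>\delta$, equals $Z(\beta+w)$ for large $\Re w$. In particular $Z$ is meromorphic in $\Re s>\beta$ and is given by \eqref{eq:cont} in $\Re w>\delta$.
\end{lemma}

\begin{proof}
We first factor $H=\prod_{n\ge1,\,j\ge0}(1-q^jy^n)^{c(n,j)}$ in $\mathbb Z[q][[y]]$, with finitely many nonzero $c(n,j)$ for each $n$. Suppose the exponents with $n<N$ are chosen so that $H\prod_{n<N}(1-q^jy^n)^{-c(n,j)}=1+y^N\sum_j\phi_jq^j+O(y^{N+1})$ with integers $\phi_j$, almost all zero. Put $c(N,j)=-\phi_j$; multiplying by $\prod_j(1-q^jy^N)^{-c(N,j)}=1-y^N\sum_j\phi_jq^j+O(y^{N+1})$ removes the term of degree $N$.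

Let $H_\delta=H\prod_{J_\delta}(1-q^jy^n)^{-c(n,j)}$. It is holomorphic for $|y|<1$, $|q|<1$, and its Taylor series is $\prod_{(n,j)\notin J_\delta}(1-q^jy^n)^{c(n,j)}$. Give $q^jy^n$ the weight $\lambda_j+n\delta$. Weights add, so $H_\delta-1=\sum d(n,j)q^jy^n$ contains only monomials of weight at least $2$. The series converges absolutely at $q=2^{-1/b}$, $y=2^{-\delta}$, so $C=\sum|d(n,j)|2^{-\lambda_j-n\delta}<\infty$. For a weight $e\ge2$ we have $p^{-e}=(p/2)^{-e}2^{-e}\le4p^{-2}2^{-e}$, and therefore
\[
|H_\delta(p^{-w},q_p)-1|\le4Cp^{-2}\qquad(\Re w\ge\delta).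
\]
If $4CP^{-2}<1$, then $E(w)=\prod_{p\ge P}H_\delta(p^{-w},q_p)$ converges uniformly and has no zeros in $\Re w>\delta$. For large $\Re w$ we have $\prod_{p\ge P}(1-p^{-\lambda_j-nw})=\zeta_{\ge P}(\lambda_j+nw)^{-1}$, so \eqref{eq:cont} equals $Z(\beta+w)$. By (Z1), \eqref{eq:cont} is meromorphic in $\Re w>\delta$, and $\delta>0$ is arbitrary.
\end{proof}

This proves (a). For (b) and (c) we distinguish cases by the zeros of $H_0$. Kronecker's theorem states that if all roots of a monic polynomial in $\mathbb Z[y]$ are nonzero and lie in the closed unit disc, then they are roots of unity. The polynomial $y^{\deg H_0}H_0(1/y)$ is monic with nonzero constant term, and its roots are the inverses of the zeros of $H_0$. Hence exactly one of the following holds.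
\begin{enumerate}
\item[(A)] $H_0$ has a zero $\alpha$ with $0<|\alpha|<1$.
\item[(B)] All zeros of $H_0$ are roots of unity; then either (B1) $H_0(1)\ne0$, or (B2) $H_0(1)=0$.
\end{enumerate}
The hypothesis of (c) is the negation of (B), that is, (A). Proposition~\ref{prop:A} proves (b) and (c) in case (A), and Propositions~\ref{prop:B1} and~\ref{prop:B2} prove (b) in cases (B1) and (B2). Examples~\ref{ex:A}, \ref{ex:B1} and~\ref{ex:B2} belong to (A), (B1) and (B2). If $\beta=0$, then $H=H_0(y)$, and Lemma~\ref{lem:NC} excludes (B).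

\begin{remark}
The integrality of the coefficients has been used in Lemma~\ref{lem:division}(ii), in Kronecker's theorem and for the exponents $c(n,j)$. For $h=1-\frac12X_1$ even (a) fails: $Z(s)^2\zeta(s)=\prod_p(1+O(p^{-2s}))$ is holomorphic near $s=1$ and nonzero there, so $Z^2$ has a simple zero and $Z$ a branch point at $s=1>\beta=0$.
\end{remark}

\section{A zero inside the unit disc: natural boundary}\label{sec:A}

\begin{proposition}\label{prop:A}
In case \textup{(A)}, for every $\tau_0\in\mathbb R$ and $\varepsilon>0$ the function $Z$ has infinitely many zeros $s$ with $\Re s>\beta$ and $|s-\beta-i\tau_0|<\varepsilon$. Hence $Z$ continues meromorphically to a neighborhood of no point of the line $\Re s=\beta$.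
\end{proposition}

\begin{proof}
The second assertion follows from the first, because a meromorphic function with infinitely many zeros in a compact subset of its connected domain vanishes identically, and $Z\not\equiv0$. We follow Example~\ref{ex:A}. The new point is that the local zeros are known only approximately, so we must make sure that many of them are distinct.

\emph{Local zeros.} Let $e$ be the multiplicity of $\alpha$ and $\kappa=1/(be)\le1$. There are $r_0,c_1,c_2>0$ with $|H_0(y)|\ge c_1|y-\alpha|^e$ and $|H(y,q)-H_0(y)|\le c_2|q|$ for $|y-\alpha|\le r_0$, $|q|\le1$. Fix $C$ with $c_1C^e>c_2$. For large $p$ we have $|H-H_0|<|H_0|$ on the circle $|y-\alpha|=Cq_p^{1/e}=Cp^{-\kappa}$, so by Rouch\'e's theorem $H(\cdot,q_p)$ has as many zeros inside as $H_0$, in particular a zero $Y_p=\alpha+O(p^{-\kappa})$. With a branch of the logarithm near $\alpha$ put $\ell=-\log\alpha$ and $\ell_p=-\log Y_p=\ell+O(p^{-\kappa})$; here $\Re\ell>0$ because $|\alpha|<1$. Choose $k_p\in\mathbb Z$ such that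
\[
w_p=\frac{\ell_p+2\pi ik_p}{\log p}\qquad\text{satisfies}\qquad|\Im w_p-\tau_0|\le\frac\pi{\log p}.
\]
Then $p^{-w_p}=Y_p$, so the local factor at $p$ vanishes at $s=\beta+w_p$. Moreover $\Re w_p=\Re\ell_p/\log p\gg1/\log p$ and $w_p\to i\tau_0$.

\emph{Few zeros can be canceled.} Apply Lemma~\ref{lem:cont} with $\delta=\frac12\Re w_p$ and $P>p$. The first product in \eqref{eq:cont} is entire and vanishes at $w_p$. The function $\zeta_{\ge P}(z)$ has the same zeros and poles in $\Re z>0$ as $\zeta(z)$. So $Z(\beta+w_p)=0$ unless $p$ is \emph{exceptional}, meaning that $z=\lambda_j+nw_p$ equals $1$ or some $\rho$, for some $n\ge1$, $j\ge0$. In that case $\lambda_j+n\Re w_p\le1$, so $j\le b$ and $n\ll\log p$. If $p\le X$, then $|\Im z|=n|\Im w_p|\ll\log X$, and $z$ takes one of $O((\log X)^2)$ values by (Z3). Since $w_p=(z-\lambda_j)/n$, the points $w_p$ with exceptional $p\le X$ take $O((\log X)^3)$ values.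

\emph{Many zeros are distinct.} Let $p<p'$ be primes in $[X/2,X]$ with $p'-p\ge X^{1-\kappa/2}$. Then $\log(p'/p)\ge\log(1+X^{-\kappa/2})\ge\frac12X^{-\kappa/2}$, and
\[
\Re w_p-\Re w_{p'}=\Re\ell\,\frac{\log(p'/p)}{\log p\,\log p'}+O(X^{-\kappa})\ge\Re\ell\,\frac{X^{-\kappa/2}}{2(\log X)^2}-O(X^{-\kappa})>0
\]
for large $X$. Choose primes in $[X/2,X]$ greedily: take the smallest, discard the primes within distance $X^{1-\kappa/2}$ above it, and repeat. Each step discards $O(X^{1-\kappa/2})$ of the $\gg X/\log X$ primes, so we obtain $\gg X^{\kappa/2}/\log X$ primes with pairwise distinct $w_p$. All but $O((\log X)^3)$ of these points give zeros of $Z$, and for large $X$ they lie within $\varepsilon$ of $i\tau_0$. Letting $X\to\infty$ shows that the number of zeros in the half-disc is unbounded.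
\end{proof}

\section{Cyclotomic face polynomial: the logarithm of $Z$ near $\beta$}\label{sec:B}

Assume (B). Then $H_0$ has no zero in $|y|<1$, and since $H_0\in\mathbb Z[y]$ and $H_0(0)=1$, it is a product of polynomials $\Phi_k^*(y)$. By \eqref{eq:Phi}, $H_0(y)=\prod_d(1-y^d)^{\varepsilon_d}$, a finite product with $\varepsilon_d\in\mathbb Z$. Let $P_0\ge3$ be a cutoff, to be chosen large, and put
\[
Z_{P_0}(s)=\prod_{p\ge P_0}h(p^{-s},p),\qquad Z_0(w)=\prod_{p\ge P_0}H_0(p^{-w})=\prod_d\zeta_{\ge P_0}(dw)^{-\varepsilon_d}.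
\]
Both products converge absolutely for $\Re w>1$. The function $Z_0$ is meromorphic on $\mathbb C$, and $Z_{P_0}$ differs from $Z$ by finitely many entire factors that do not vanish identically. So all information is in the quotient $Z_{P_0}/Z_0=\prod_{p\ge P_0}(H/H_0)(p^{-w},q_p)$, and we want its logarithm as $w\to0$.

\subsection{Expansion in $q$}
As a formal series in $q$,
\[
\log\frac{H}{H_0}=\log\Bigl(1+\sum_{j\ge1}q^j\frac{H_j}{H_0}\Bigr)=\sum_{j\ge1}q^jR_j(y),
\]
where $R_j$ is a polynomial with rational coefficients and without constant term in $H_1/H_0,\dots,H_j/H_0$. So $R_j\in\mathbb Q(y)$, $R_j(0)=0$, and the poles of $R_j$ are zeros of $H_0$. Write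
\[
R_j(y)=\sum_{n\ge1}r_{j,n}y^n\quad(|y|<1),\qquad f_j(x)=R_j(e^{-x})=\sum_{k\ge-e_j}f_{j,k}x^k\quad(x\ \text{near }0),
\]
with $e_j\ge0$, and $e_j=0$ if $f_j$ is regular at $0$. By partial fractions and $(1-\omega y)^{-l}=\sum_n\binom{n+l-1}{l-1}\omega^ny^n$, the $r_{j,n}$ grow at most polynomially in $n$. The function $f_j$ is meromorphic on $\mathbb C$ with period $2\pi i$. If $M$ is a common multiple of the orders of the zeros of $H_0$, all poles of $f_j$ have the form $2\pi i\theta$ with $\theta\in\frac1M\mathbb Z$.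

Formally $\log(Z_{P_0}/Z_0)=\sum_{p\ge P_0}\sum_{j\ge1}p^{-\lambda_j}f_j(w\log p)$. The terms with $j>b$ carry the summable weight $q_p^{b+1}=p^{-1-1/b}$ and will be estimated directly, by the following consequence of Cauchy's inequalities: if $\phi(q)=\sum_j\phi_jq^j$ is holomorphic and bounded by $1$ on $|q|\le q_1$, then
\begin{equation}\label{eq:tail}
|\phi_j|\le q_1^{-j},\qquad\sum_{j>J}|\phi_jq^j|\le2\,(|q|/q_1)^{J+1}\quad\text{for }|q|\le q_1/2 .
\end{equation}
For $j\le b$ the sum over $p$ need not converge when $w$ is small. Expanding in powers of $y$ turns it into $\sum_nr_{j,n}\sum_pp^{-\lambda_j-nw}$, which leads to the prime zeta function.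

\subsection{The prime zeta function}
Let $\mathcal P(z)=\sum_{p\ge P_0}p^{-z}$ for $\Re z>1$, let $\mathcal S$ be the set of all points $1/k$ and $\rho/k$ with $k\ge1$, and for real $x_0>0$ let
\[
\chi(x_0)=-\frac{\mu(k)}k\ \text{ if }x_0=\frac1k\text{ with }k\in\mathbb N,\qquad\chi(x_0)=0\ \text{ otherwise.}
\]

\begin{lemma}\label{lem:primezeta}
The set $\mathcal S$ has no accumulation point in $\Re z>0$, and $\mathcal P$ continues analytically along every path in $\{\Re z>0\}\setminus\mathcal S$ that starts in $\Re z>1$. Let $x_0>0$, and let $\Delta$ be an open disc centered at $x_0$, with closure in $\Re z>0$, that contains no point of $\mathcal S\setminus\{x_0\}$. Every germ at a point of $\Delta\setminus\{x_0\}$ obtained by such a continuation has the form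
\begin{equation}\label{eq:germ}
\chi(x_0)\log(z-x_0)+\psi(z)
\end{equation}
for a local branch of the logarithm and a function $\psi$ holomorphic on $\Delta$.
\end{lemma}

\begin{proof}
A point $1/k$ or $\rho/k$ with real part greater than $\frac1{K+1}$ has $k\le K$, and this gives the first claim. M\"obius inversion of $\log\zeta(z)=\sum_{k}\frac1k\sum_pp^{-kz}$ gives $\sum_pp^{-z}=\sum_k\frac{\mu(k)}k\log\zeta(kz)$ for $\Re z>1$. For $\Re z>\frac1{K+1}$ and $k>K$ we have $\Re(kz)>1$, and $\log\zeta(kz)=O(2^{-k\Re z})$ as $k\to\infty$, so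
\[
\mathcal P(z)=\sum_{k\le K}\frac{\mu(k)}k\log\zeta(kz)+\Bigl(\text{holomorphic in }\Re z>\tfrac1{K+1}\Bigr).
\]
Given a path, and $\Delta$, choose $K$ so that both lie in this half-plane. Along the path each $\zeta(kz)$ is holomorphic and nonzero, so its logarithm continues, and the result is a local branch of $\log\zeta(kz)$. If $kx_0\ne1$, then $\zeta(kz)$ is holomorphic and zero-free on $\Delta$, at the center by (Z2), so the branch extends to $\Delta$. If $kx_0=1$, then $(z-x_0)\zeta(kz)$ is holomorphic and zero-free on $\Delta$, so the branch is $-\log(z-x_0)$ plus a function holomorphic on $\Delta$.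
\end{proof}

We need $\mathcal P(\lambda_j+nw)$ for all $n\ge1$ at once, so $w$ should range over a sector, and the sector should be so thin that the points $\lambda_j+nw$ leave the critical region before reaching the height of any $\rho/k$. Let
\[
\mathcal D=\{\Re z>1\}\cup\Bigl\{\Re z>\tfrac1{b+1},\ 0<\Im z<\tfrac{\gamma}{b+1}\Bigr\}.
\]
A point $\rho/k$ with real part greater than $\frac1{b+1}$ has $k\le b$ and $|\Im(\rho/k)|\ge\gamma/b$. So $\mathcal D\cap\mathcal S=\emptyset$. As a union of two overlapping convex open sets $\mathcal D$ is simply connected, and $\mathcal P$ extends to a holomorphic function on it. Fix $\varphi_0\in(0,\frac\pi2)$ with $\tan\varphi_0<\gamma/(b+1)$ and let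
\[
\Sigma=\{w\ne0:\ 0<\arg w<\varphi_0\}.
\]
If $j\ge1$ and $z\in\Sigma$, then $\lambda_j+z\in\mathcal D$: either $\Re(\lambda_j+z)>1$, or $\Re z<1$, so that $0<\Im z<\tan\varphi_0$, while $\Re(\lambda_j+z)>1/b$. Hence $g_j(z)=\mathcal P(\lambda_j+z)$ is holomorphic on $\Sigma$. It is $O(e^{-c|z|})$ with some $c>0$ as $|z|\to\infty$, because $\Re z\ge|z|\cos\varphi_0$. By \eqref{eq:germ}, near $0$ in $\Sigma$,
\begin{equation}\label{eq:gj}
g_j(z)=\chi_j\log z+\psi_j(z),\qquad\chi_j=\chi(\lambda_j),\qquad\psi_j(z)=\sum_{k\ge0}\psi_{j,k}z^k\ \text{ holomorphic at }0,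
\end{equation}
with $0<\Im\log z<\varphi_0$. For $j>b$ we have $\lambda_j>1$ and $\chi_j=0$, and differentiating the series for $\mathcal P$ gives
\begin{equation}\label{eq:moments}
\sum_{p\ge P_0}p^{-\lambda_j}(\log p)^k=(-1)^kk!\,\psi_{j,k}\qquad(j>b,\ k\ge0).
\end{equation}

\subsection{Asymptotics of the terms $j\le b$}
For $1\le j\le b$ define
\[
G_j(w)=\sum_{n\ge1}r_{j,n}\,g_j(nw)\qquad(w\in\Sigma).
\]
The series converges locally uniformly, since $r_{j,n}$ grows polynomially and $g_j$ decays exponentially. For $w\in\Sigma$ with $\Re w>1$ the double series $\sum_{n,p}|r_{j,n}|p^{-\lambda_j-n\Re w}$ converges, so $G_j(w)=\sum_{p\ge P_0}q_p^jf_j(w\log p)$ there. The next lemma says that $G_j$ has the expansion that one gets by expanding $f_j$ at $0$ and using \eqref{eq:moments} as if it held for $j\le b$. A \emph{closed subsector} of $\Sigma$ is a set $\{\varphi_1\le\arg w\le\varphi_2\}$ with $0<\varphi_1<\varphi_2<\varphi_0$.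

\begin{lemma}\label{lem:asymp}
Let $1\le j\le b$. There is a polynomial $\Pi_j$ of degree at most $e_j$ such that for every $N\ge0$, as $w\to0$ in a closed subsector of $\Sigma$,
\[
G_j(w)=\Pi_j(1/w)+\chi_jf_{j,0}\log w+\sum_{k=1}^N(-1)^kk!\,f_{j,k}\psi_{j,k}\,w^k+O(|w|^{N+1/2}).
\]
\end{lemma}

\begin{proof}
The Mellin transform turns a sum $\sum_nr_ng(nw)$ into the product of the Dirichlet series of $(r_n)$ and the transform of $g$; we determine the poles of both factors and shift the contour. We drop the index $j$ and write $s=\sigma+i\tau$. ``In strips'' means uniformly for $\sigma$ in a bounded interval and $|\tau|\ge1$.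

\emph{The Dirichlet series $D(s)=\sum_nr_nn^{-s}$.} Since $f(x)=\sum_nr_ne^{-nx}$ for $\Re x>0$, we have $\Gamma(s)D(s)=\int_0^\infty f(x)x^{s-1}dx$ for large $\sigma$. The function $f$ is holomorphic in $\Re x>0$, is $O(e^{-\Re x})$ for $\Re x\ge1$ and $O(|x|^{-e})$ at $0$, so the ray of integration can be turned to $\arg x=\vartheta$ for any $|\vartheta|<\frac\pi2$. Subtracting the Laurent expansion on $0<t\le1$ gives
\[
\Gamma(s)D(s)=e^{i\vartheta s}\Bigl[\int_0^1\Bigl(f(te^{i\vartheta})-\sum_{k=-e}^Nf_ke^{i\vartheta k}t^k\Bigr)t^{s-1}dt+\sum_{k=-e}^N\frac{f_ke^{i\vartheta k}}{s+k}+\int_1^\infty f(te^{i\vartheta})t^{s-1}dt\Bigr].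
\]
The first integral converges for $\sigma>-N-1$. So $\Gamma D$ is meromorphic on $\mathbb C$ with at most simple poles, at $s=-k$ for $k\ge-e$, with residue $f_k$. The function $1/\Gamma$ is entire and $\Gamma$ has residue $(-1)^k/k!$ at $-k$. Hence $D$ has at most simple poles, only at $s=1,\dots,e$, and $D(-k)=(-1)^kk!f_k$ for $k\ge0$. The bracket is bounded in strips and $|e^{i\vartheta s}|=e^{-\vartheta\tau}$; taking $\vartheta=\pm(\frac\pi2-\varepsilon)$ with the sign of $\tau$ gives $\Gamma D=O(e^{-(\pi/2-\varepsilon)|\tau|})$. With Stirling's bound $1/\Gamma(s)=O(|\tau|^{1/2-\sigma}e^{\pi|\tau|/2})$ we obtain $D(s)=O(e^{2\varepsilon|\tau|})$ in strips, for every $\varepsilon>0$.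

\emph{The transform of $g$.} For $\sigma>0$ let $g^*(s)=\int_0^{\infty e^{i\varphi}}g(z)z^{s-1}dz$, which does not depend on $\varphi\in(0,\varphi_0)$ by Cauchy's theorem. Using \eqref{eq:gj} and $\int_0^1(\log t+i\varphi)t^{s-1}dt=\frac{i\varphi}s-\frac1{s^2}$, we get with $z=te^{i\varphi}$
\[
g^*(s)=e^{i\varphi s}\Bigl[\int_0^1\Bigl(g(z)-\chi\log z-\sum_{k=0}^N\psi_kz^k\Bigr)t^{s-1}dt+\chi\Bigl(\frac{i\varphi}s-\frac1{s^2}\Bigr)+\sum_{k=0}^N\frac{\psi_ke^{i\varphi k}}{s+k}+\int_1^\infty g(z)t^{s-1}dt\Bigr].
\]
So $g^*$ is meromorphic on $\mathbb C$. Since $e^{i\varphi s}(\frac{i\varphi}s-\frac1{s^2})=-\frac1{s^2}+O(1)$, its principal part at $0$ is $-\chi s^{-2}+\psi_0s^{-1}$. Its other poles are at most simple, at $s=-k$ for $k\ge1$, with residue $\psi_k$, and $g^*(s)=O_\varphi(e^{-\varphi\tau})$ in strips for every $\varphi\in(0,\varphi_0)$.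

\emph{Inversion.} Let $\varphi_1\le\arg w\le\varphi_2$. We have $|w^{-s}|=|w|^{-\sigma}e^{\tau\arg w}$. Using the last bound with some $\varphi\in(\varphi_2,\varphi_0)$ for $\tau>0$ and some $\varphi\in(0,\varphi_1)$ for $\tau<0$, we get $g^*(s)w^{-s}=O(|w|^{-\sigma}e^{-\eta|\tau|})$ in strips, with $\eta>0$. Mellin inversion states that a continuous $\phi$ on $(0,\infty)$ with $\phi(t)t^{c-1}$ integrable, whose transform $\phi^*(s)=\int_0^\infty\phi(t)t^{s-1}dt$ is integrable on the line $\sigma=c$, satisfies $\phi(t)=\frac1{2\pi i}\int_{(c)}\phi^*(s)t^{-s}ds$. For $\phi(t)=g(te^{i\varphi})$ the transform is $e^{-i\varphi s}g^*(s)$, so $g(z)=\frac1{2\pi i}\int_{(c)}g^*(s)z^{-s}ds$ for $z\in\Sigma$, $c>0$. Take $c$ with $\sum|r_n|n^{-c}<\infty$ and $c>e$, put $z=nw$ and sum: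
\[
G(w)=\frac1{2\pi i}\int_{(c)}D(s)g^*(s)w^{-s}ds .
\]
With $2\varepsilon<\eta$ the integrand decays exponentially in strips, so we may move the line to $\sigma=-N-\frac12$, where the integral is $O(|w|^{N+1/2})$. The residue at $s=i\in\{1,\dots,e\}$ is a constant times $w^{-i}$. At $s=0$ we have $D(s)w^{-s}=D(0)+s\bigl(D'(0)-D(0)\log w\bigr)+O(s^2)$, so the residue is $\chi D(0)\log w+\psi_0D(0)-\chi D'(0)$. The residue at $s=-k$, $1\le k\le N$, is $D(-k)\psi_kw^k$.
\end{proof}

\subsection{The function $G$}
It remains to add the terms $j>b$. How this is done depends on the case, so we record what is needed.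

\begin{lemma}\label{lem:basic}
Let $\Sigma^\circ\subseteq\Sigma$ be an open sector with vertex $0$. Suppose that for each $q=q_p$, $p\ge P_0$, there is a function $\Lambda(\cdot,q)$ holomorphic on $\Sigma^\circ$ with $e^{\Lambda(x,q)}=H(e^{-x},q)/H_0(e^{-x})$, and that with
\[
T(x,q)=\Lambda(x,q)-\sum_{j\le b}q^jf_j(x)
\]
the series $\Theta(w)=\sum_{p\ge P_0}T(w\log p,q_p)$ converges locally uniformly on $\Sigma^\circ$. Put $G=\sum_{j\le b}G_j+\Theta$. If $Z$ continues meromorphically to $\{\Re s>\beta\}\cup\{|s-\beta|<\varepsilon\}$ for some $\varepsilon>0$, then there are $n_0\in\mathbb Z$, $r_0>0$ and a function $A$ holomorphic in $|w|<r_0$ with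
\begin{equation}\label{eq:G}
G(w)=n_0\log w+A(w)\qquad(w\in\Sigma^\circ,\ |w|<r_0).
\end{equation}
\end{lemma}

\begin{proof}
For $w\in\Sigma^\circ$ with $\Re w>1$ we have $G(w)=\sum_{p\ge P_0}\Lambda(w\log p,q_p)$, so $Z_{P_0}(\beta+w)=Z_0(w)e^{G(w)}$. Both sides are meromorphic on $\Sigma^\circ$, by Lemma~\ref{lem:cont}, so the identity holds on $\Sigma^\circ$. If $Z$ continues as stated, then $e^G=Z_{P_0}/Z_0$ extends to a meromorphic function near $w=0$ that is not identically zero, so $e^{G(w)}=w^{n_0}e^{A(w)}$ with $A$ holomorphic in a disc $|w|<r_0$. On the connected set $\Sigma^\circ\cap\{|w|<r_0\}$ the difference $G-n_0\log w-A$ is a constant in $2\pi i\mathbb Z$, which we absorb in $A$.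
\end{proof}

\section{The case $H_0(1)\ne0$: a divergent expansion}\label{sec:B1}

\begin{proposition}\label{prop:B1}
In case \textup{(B1)}, assertion \textup{(b)} of Theorem~\ref{thm:main} holds.
\end{proposition}

Here all $f_j$ are regular at $0$. We show that $G$ has an asymptotic expansion in powers of $w$, up to a multiple of $\log w$, and that this expansion diverges, as in Example~\ref{ex:B1}.

\subsection{The expansion of $G$}
Let $\overline\Sigma$ be the closure of $\Sigma$, a convex cone containing $0$, and $\mathcal K=\{e^{-x}:x\in\overline\Sigma\}\cup\{0\}$. Since $\Re x\ge|x|\cos\varphi_0$ on $\overline\Sigma$, the set $\mathcal K$ is compact, lies in $|y|\le1$ and meets $|y|=1$ only at $1$. So $H_0\ne0$ on $\mathcal K$; this is where $H_0(1)\ne0$ is used. Hence there are a neighborhood $\mathcal K'$ of $\mathcal K$ and $q_1>0$ with $|H-H_0|\le\frac12|H_0|\neq0$ for $y\in\mathcal K'$, $|q|\le q_1$, and then $|\operatorname{Log}(H/H_0)|\le\log2<1$. For $x\in\overline\Sigma$ and $|x'-x|\le r$ we have $|e^{-x'}-e^{-x}|\le e^r-1$,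 so we can fix $r>0$ such that $e^{-x'}\in\mathcal K'$ for all such $x'$. By \eqref{eq:tail}, $|f_j(x')|\le q_1^{-j}$, and by Cauchy's inequalities in $x$,
\begin{equation}\label{eq:fjk}
|f_{j,k}|\le q_1^{-j}r^{-k}.
\end{equation}
Choose $P_0$ with $P_0^{-1/b}\le q_1/2$, and take $\Sigma^\circ=\Sigma$ and $\Lambda=\operatorname{Log}(H/H_0)$ in Lemma~\ref{lem:basic}. Then $T=\sum_{j>b}q^jf_j(x)$ is bounded by $2(q/q_1)^{b+1}$ on the discs of radius $r$ around points of $\overline\Sigma$, so $\Theta$ converges uniformly, and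
\[
|\partial_x^kT(x,q)|\le2\,k!\,r^{-k}(q/q_1)^{b+1}\qquad(x\in\overline\Sigma).
\]

\begin{lemma}\label{lem:expansion}
Put $A_k=\sum_{j\ge1}(-1)^kk!\,f_{j,k}\psi_{j,k}$ for $k\ge1$; the series converges absolutely. There are constants $\chi,A_0$ such that for every $N$, as $w\to0$ in a closed subsector of $\Sigma$,
\[
G(w)=\chi\log w+\sum_{k=0}^NA_kw^k+O(|w|^{N+1/2}).
\]
\end{lemma}

\begin{proof}
Taylor's formula on the segment from $0$ to $w\log p$, which lies in $\overline\Sigma$, gives
\[
T(w\log p,q_p)=\sum_{k\le N}(w\log p)^k\sum_{j>b}q_p^jf_{j,k}+O\bigl(|w|^{N+1}(\log p)^{N+1}p^{-1-1/b}\bigr).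
\]
Sum over $p$. By \eqref{eq:fjk} the double series $\sum_p\sum_{j>b}(\log p)^kq_p^jf_{j,k}$ converges absolutely, and by \eqref{eq:moments} it equals $\sum_{j>b}(-1)^kk!f_{j,k}\psi_{j,k}$. The terms $j\le b$ come from Lemma~\ref{lem:asymp} with $e_j=0$.
\end{proof}

Suppose (b) fails, so that \eqref{eq:G} holds. Comparing with Lemma~\ref{lem:expansion}, first the multiples of $\log w$ and then the successive powers of $w$, we find that the $A_k$ are the Taylor coefficients of $A$. Then $|A_k|\le C^{k+1}$ for some $C$, and the Borel transform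
\begin{equation}\label{eq:borel}
B(z)=\sum_{k\ge1}\frac{A_k}{k!}(-2\pi iz)^k=\sum_{k\ge1}\sum_{j\ge1}f_{j,k}\psi_{j,k}(2\pi iz)^k
\end{equation}
is entire. We shall continue the right side along a path and find a point where it is unbounded.

\subsection{The Borel transform in terms of $\mathcal P$}
As in Example~\ref{ex:B1}, a pole of $f_j$ at $2\pi i\theta$ will contribute to $B$ a term built from $\psi_j(z/\theta)$, which is singular where $\lambda_j+z/\theta\in\mathcal S$. For $\theta>0$ the real singularities are $z=-\theta\lambda_j+\theta/k$ and accumulate at $-\theta\lambda_j$, beyond which we have no continuation of this term. Moving left from $0$, we therefore aim at the first accumulation point.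

Some $R_j$ has a pole. Otherwise all $R_j$ are polynomials, and $H/H_0=\exp\bigl(\sum_jq^jR_j\bigr)$ shows that all $H_j/H_0$ are polynomials; a zero $\omega$ of $H_0$ is then a zero of every $H_j$, contradicting Lemma~\ref{lem:NC}. By periodicity, some $f_j$ has a pole $2\pi i\theta$ with $\theta>0$. Let
\[
m_*=\min\{\theta\lambda_j:\ j\ge1,\ \theta>0,\ f_j\text{ has a pole at }2\pi i\theta\}.
\]
The minimum exists and is positive because $\theta\lambda_j\in\frac1{Mb}\mathbb Z$. Let $\mathcal T$ be the set of pairs $(j,\theta)$ at which it is attained. It is finite, since $\theta\ge\frac1M$ forces $\lambda_j\le Mm_*$, and in $\mathcal T$ each of $j,\theta$ determines the other. Let $(j_*,\theta_*)\in\mathcal T$ be the pair with the smallest $\theta$. In Example~\ref{ex:B1}, $R_j=-\frac{2^j}j\bigl(\frac y{1+y}\bigr)^j$, $m_*=\frac12$ and $\mathcal T=\{(1,\frac12)\}$.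

We now discard everything that is holomorphic in $|z|<m_*+1$.

\emph{Large $j$.} Choose $j_1\ge b$, at least as large as every $j$ occurring in $\mathcal T$, with $\frac{j_1+1}b-\frac{2\pi(m_*+1)}r>1$. By \eqref{eq:moments} and \eqref{eq:fjk}, the part of \eqref{eq:borel} with $j>j_1$ is dominated by
\[
\sum_{k}\frac{(2\pi|z|)^k}{k!}\sum_{p\ge P_0}(\log p)^kr^{-k}\sum_{j>j_1}(q_p/q_1)^j\le\sum_{p\ge P_0}2\,(q_p/q_1)^{j_1+1}p^{2\pi|z|/r},
\]
which converges uniformly for $|z|\le m_*+1$.

\emph{Distant poles.} Choose $d>0$ such that for each $j\le j_1$ the closed disc of radius $2d$ around $\lambda_j$ lies in the open right half-plane and contains no point of $\mathcal S\setminus\{\lambda_j\}$. By Lemma~\ref{lem:primezeta}, $\psi_j$ is holomorphic in $|t|<2d$, so $\psi_{j,k}=O(d^{-k})$. Choose $\varrho$ with $\varrho d>2\pi(m_*+1)$, with $\varrho>2\pi\theta$ for $(j,\theta)\in\mathcal T$, and such that no $f_j$ with $j\le j_1$ has a pole on $|x|=\varrho$. Let $\mathcal F\supseteq\mathcal T$ be the finite set of pairs $(j,\theta)$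 with $j\le j_1$ and $2\pi i\theta$ a pole of $f_j$ in $|x|<\varrho$; here $\theta\neq0$ may have either sign. Subtract from $f_j$ its principal parts $\sum_lc_{j,\theta,l}(x-2\pi i\theta)^{-l}$ at these poles. The remainder has Taylor coefficients $O(\varrho^{-k})$, so its contribution to \eqref{eq:borel} has terms $O\bigl((2\pi|z|/\varrho d)^k\bigr)$ and is holomorphic in $|z|<m_*+1$.

\emph{Near poles.} For $x_0=2\pi i\theta$ we have $(x-x_0)^{-l}=(-x_0)^{-l}\sum_k\binom{k+l-1}{l-1}(x/x_0)^k$. For a power series $\psi(t)=\sum_k\psi_kt^k$ put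
\[
\mathcal E_l[\psi](t)=\frac{d^{\,l-1}}{dt^{\,l-1}}\bigl(t^{l-1}\psi(t)\bigr)=\sum_{k\ge0}\frac{(k+l-1)!}{k!}\,\psi_kt^k .
\]
Since $2\pi iz/x_0=z/\theta$, we obtain near $z=0$
\begin{equation}\label{eq:structure}
B(z)=B_0(z)+\sum_{(j,\theta)\in\mathcal F}\sum_lC_{j,\theta,l}\,\mathcal E_l[\psi_j](z/\theta),\qquad C_{j,\theta,l}=\frac{c_{j,\theta,l}}{(-2\pi i\theta)^l(l-1)!},
\end{equation}
with $B_0$ holomorphic in $|z|<m_*+1$; the terms $k=0$ are constants absorbed in $B_0$.

\subsection{A singularity that cannot cancel}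
We look at the points $z_k=-m_*+\theta_*/k$. Terms outside $\mathcal T$ have no singularities accumulating at $-m_*$, but other terms in $\mathcal T$ do, and they might cancel those of $(j_*,\theta_*)$. If, for instance, $\theta=2\theta_*$ occurs in $\mathcal T$, then its point $-m_*+\theta/k'$ equals $z_k$ for $k'=2k$. The M\"obius function offers a way out: for even $k$ we have $\mu(2k)=0$, and that term is regular at $z_k$. In general, for $(j,\theta)\in\mathcal T$ with $\theta\ne\theta_*$ write $\theta/\theta_*=n_1/n_2>1$ in lowest terms, so $n_1\ge2$; this is why $\theta_*$ was chosen minimal. Let $k_0$ be the product of the distinct primes that divide some such $n_1$, and let $k=k_0\ell$ with a large prime $\ell\nmid k_0$. Then $\mu(k)\neq0$, and $-m_*<z_k<0$ for large $\ell$.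

\emph{The path.} For small $\eta>0$, go from $0$ to $i\eta$, horizontally to $z_k+i\eta$, and vertically down toward $z_k$, which is excluded. On the path $z_k\le\Re z\le0$ and $0\le\Im z\le\eta$. We take $\eta$ so small that $m_*^2+\eta^2<(m_*+1)^2$, that $\eta<\gamma\theta_*/k$, and that $\eta/|\theta|<\min(d,\gamma/b)$ for all $(j,\theta)\in\mathcal F$. Fix $(j,\theta)\in\mathcal F$ and put $t=z/\theta$. On the first segment $|t|<d$, so $\psi_j(t)$ is holomorphic. Continuing \eqref{eq:gj} inside the punctured disc $0<|t|<2d$, we see that near $t=i\eta/\theta$ the function $\psi_j(t)+\chi_j\log t$ is a continuation of $\mathcal P(\lambda_j+t)$ as in Lemma~\ref{lem:primezeta}. Since $t\ne0$ on the rest of the path, $\psi_j(t)$ continues as long as $\lambda_j+t$ stays in the right half-plane and avoids $\mathcal S$. On the rest of the path $t$ is not real, so only the points $\rho/k'$ matter.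
\begin{itemize}
\item Let $\theta>0$. By the minimality of $m_*$, $\Re(\lambda_j+t)\ge\frac1\theta\bigl(\theta\lambda_j-m_*+\frac{\theta_*}k\bigr)\ge\frac{\theta_*}{k\theta}>0$, and $0<\Im t\le\eta/\theta$. A point $\rho/k'$ with $0<\Im(\rho/k')\le\eta/\theta$ has $k'\ge\gamma\theta/\eta$, so $\Re(\rho/k')<\frac{\eta}{\gamma\theta}<\frac{\theta_*}{k\theta}$, and it is not met.
\item Let $\theta<0$. Then $\Re(\lambda_j+t)\ge\lambda_j\ge\frac1b$ and $|\Im t|\le\eta/|\theta|<\gamma/b$. A point $\rho/k'$ with real part at least $\frac1b$ has $k'<b$ and $|\Im(\rho/k')|\ge\gamma/b$, and it is not met.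
\end{itemize}
So every term of \eqref{eq:structure} continues along the path, and \eqref{eq:structure} holds along it.

\emph{The endpoint.} For $(j,\theta)\in\mathcal F$ the number
\[
x_{j,\theta}=\lambda_j+\frac{z_k}\theta=\Bigl(\lambda_j-\frac{m_*}\theta\Bigr)+\frac{\theta_*}{k\theta}
\]
is real and positive by the bounds above, and $\log t$ is regular at $t=z_k/\theta\ne0$. By \eqref{eq:germ}, the continuation of $\psi_j(z/\theta)$ extends holomorphically to a neighborhood of $z_k$ unless $x_{j,\theta}=1/k'$ with $\mu(k')\ne0$.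
\begin{itemize}
\item If $\lambda_j\ne m_*/\theta$, then as $k\to\infty$ the number $x_{j,\theta}$ tends to a nonzero limit without being equal to it. The points $1/k'$ accumulate only at $0$, so $x_{j,\theta}$ is not one of them for large $k$. As $\mathcal F$ is finite, one large $\ell$ serves for all such pairs.
\item If $\lambda_j=m_*/\theta$, then $\theta>0$, $(j,\theta)\in\mathcal T$ and $1/x_{j,\theta}=k\theta/\theta_*$. Let $\theta\ne\theta_*$ and suppose $k'=kn_1/n_2$ is an integer. A prime dividing $n_1$ divides $k$ and does not divide $n_2$, so its square divides $k'$, and $\mu(k')=0$.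
\item For $(j_*,\theta_*)$ we have $x_{j_*,\theta_*}=1/k$. With $t_k=z_k/\theta_*\ne0$, the continuation satisfies $\psi_{j_*}(t)=-\frac{\mu(k)}k\log(t-t_k)+\text{(holomorphic near }t_k)$.
\end{itemize}
Let $L$ be the order of the pole of $f_{j_*}$ at $2\pi i\theta_*$, so $C_{j_*,\theta_*,L}\ne0$. If $L=1$, the $(j_*,\theta_*)$-part of \eqref{eq:structure} is a nonzero multiple of $\log(t-t_k)$ plus a holomorphic function. If $L\ge2$, Leibniz's rule gives
\[
\mathcal E_L[\log(t-t_k)]=(-1)^{L}(L-2)!\,\frac{t^{L-1}}{(t-t_k)^{L-1}}+O\bigl(|t-t_k|^{2-L}+|\log(t-t_k)|\bigr),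
\]
and the terms $\mathcal E_l$ with $l<L$ are of the size of the error term; since $t_k\neq0$, the pole of order $L-1$ survives. In both cases this part is unbounded as $z\to z_k$ along the path, while $B_0$ and all other terms on the right of \eqref{eq:structure} stay bounded. But the left side is entire. This contradiction proves Proposition~\ref{prop:B1}.

\section{The case $H_0(1)=0$: local zeros near $\beta$}\label{sec:B2}

\begin{proposition}\label{prop:B2}
In case \textup{(B2)}, assertion \textup{(b)} of Theorem~\ref{thm:main} holds.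
\end{proposition}

Now the $f_j$ may have poles at $x=0$ whose order grows with $j$, and the expansion $\sum_jq^jf_j(x)$ cannot be used when $x$ is small compared with a power of $q$. The reason is that $H(e^{-x},q)$ has zeros $x=-v_i(q)$ tending to $0$ with $q$; in Example~\ref{ex:B2} there is one, with $v(q)=-\log(1-q)$. We split off these zeros and keep them exactly.

\subsection{Splitting off the local zeros}
Let $e\ge1$ be the order of the zero of $H_0$ at $1$ and $F(x,q)=H(e^{-x},q)$, so that $F(x,0)$ vanishes to order $e$ at $x=0$. The Weierstrass preparation theorem gives $r_1,q_2>0$ and a factorization $F=uW$ on a neighborhood of $\{|x|\le r_1,\ |q|\le q_2\}$, where $u$ is holomorphic and zero-free and $W$ is a monic polynomial of degree $e$ in $x$, with coefficients holomorphic in $q$ and $W(x,0)=x^e$. In particular $H_0(e^{-x})=u(x,0)x^e$, and the $f_j$ are holomorphic on $0<|x|\le r_1$. Puiseux's theorem gives $D\in\mathbb N$ and functions $\tilde v_1,\dots,\tilde v_e$, holomorphic near $0$, with $W(x,t^D)=\prod_i(x+\tilde v_i(t))$;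 they vanish at $t=0$. No $\tilde v_i$ vanishes identically, since $\prod_i\tilde v_i(t)=W(0,t^D)$ and $F(0,q)=H(1,q)\not\equiv0$ by Lemma~\ref{lem:NC}. For small $q>0$ put $v_i(q)=\tilde v_i(q^{1/D})$; then
\begin{equation}\label{eq:puiseux}
v_i(q)=c_iq^{\kappa_i}\bigl(1+O(q^{1/D})\bigr),\qquad c_i\ne0,\quad\kappa_i>0 .
\end{equation}
Let $\kappa=\min_i\kappa_i$. For small complex $q$ we also write $-v_i(q)$ for the roots of $W(\cdot,q)$, in any order; they satisfy $|v_i(q)|\le C_0|q|^\kappa$.

The sector must avoid the directions of the zeros. Choose $0<\varphi_1<\varphi_2<\varphi_0$ and $\eta\in(0,\frac\pi2]$ such that every $\arg(-c_i)$ has distance at least $2\eta$ from $[\varphi_1,\varphi_2]$ modulo $2\pi$. Let $\Sigma'=\{x\ne0:\varphi_1\le\arg x\le\varphi_2\}$ and let $\Sigma^\circ$ be its interior. Choose $q_0>0$ such that the principal argument of $v_i(q)/c_i$ is at most $\eta$ in absolute value for $0<q\le q_0$. Then for $x\in\Sigma'$ the argument of $\xi=v_i(q)/x$ has distance at least $\eta$ from $\pi$ modulo $2\pi$.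 For such $\xi$,
\begin{equation}\label{eq:sin}
|1+\xi|\ge\sin\eta\cdot\max(1,|\xi|),
\end{equation}
because the ray through $\xi$ and the ray through $1/\xi$ both have distance at least $\sin\eta$ from $-1$. So
\[
\Omega(x,q)=\sum_{i=1}^e\operatorname{Log}\Bigl(1+\frac{v_i(q)}x\Bigr),\qquad e^{\Omega}=\frac{W(x,q)}{x^e},
\]
is defined for $x\in\Sigma'$, $0<q\le q_0$, and holomorphic in $x\in\Sigma^\circ$.

\begin{lemma}\label{lem:split}
After decreasing $q_0$, there are polynomials $\omega_1,\dots,\omega_b$ and, for $0<q\le q_0$, a holomorphic logarithm $\Lambda(\cdot,q)$ of $H(e^{-x},q)/H_0(e^{-x})$ on $\Sigma^\circ$ such that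
\[
T=\Lambda-\sum_{j\le b}q^jf_j(x)\qquad\text{and}\qquad\Omega^{>b}=\Omega-\sum_{j\le b}q^j\omega_j(1/x)
\]
satisfy $T-\Omega^{>b}=O(q^{b+1})$ uniformly for $x\in\Sigma^\circ$, and $T,\Omega^{>b}=O(q^{b+1})$ uniformly for $x\in\Sigma^\circ$, $|x|\ge r_1/2$.
\end{lemma}

\begin{proof}
We find $q_3>0$ such that three functions are holomorphic in the complex disc $|q|\le q_3$, vanish at $q=0$ and are bounded by $1$, uniformly in $x$.

(1) For $x\in\Sigma'$ with $|x|\ge r_1/2$, the point $y=e^{-x}$ lies in the disc $|y|\le\exp(-\frac12r_1\cos\varphi_2)<1$, on which $H_0$ has no zero. For small $q_3$ we have $|H/H_0-1|\le\frac12$ there, and $\operatorname{Log}(H/H_0)=\sum_{j\ge1}q^jf_j(x)$ is bounded by $1$.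

(2) For $|x|\ge r_1/2$ and $C_0|q|^\kappa\le r_1/4$ we have $\Omega=\sum_{l\ge1}\frac{(-1)^{l-1}}l\,s_l(q)x^{-l}$ with $s_l=\sum_iv_i^l$. The power sums $s_l$ are polynomials in the coefficients of $W$, hence holomorphic in $q$, and $|s_l(q)|\le eC_0^l|q|^{l\kappa}$. So the series is holomorphic in $q$, bounded by $1$ for small $q_3$, and $s_l$ vanishes to order at least $l\kappa$ at $0$. Therefore $\Omega=\sum_{j\ge1}q^j\omega_j(1/x)$, where only $l\le j/\kappa$ contribute to $\omega_j$, which is thus a polynomial.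

(3) For $|x|\le r_1$, the branch of $\log\bigl(u(x,q)/u(x,0)\bigr)=\sum_{j\ge1}q^ju_j(x)$ that vanishes at $q=0$ is holomorphic in both variables and bounded by $1$ for small $q_3$.

Let $0<q\le q_0\le q_3/2$. For $|x|\le r_1$ we have $H/H_0=\frac{u(x,q)}{u(x,0)}\cdot\frac{W(x,q)}{x^e}$. Define $\Lambda=\Omega+\log\frac{u(x,q)}{u(x,0)}$ for $|x|\le r_1$ and $\Lambda=\operatorname{Log}(H/H_0)$ for $|x|\ge r_1/2$. On the overlap these are logarithms of the same number and differ by at most $3<2\pi$, so they agree, and $\Lambda$ is holomorphic on $\Sigma^\circ$. For fixed $x$ in the overlap both definitions are power series in $q$ that agree for small $q>0$. Hence $f_j(x)=\omega_j(1/x)+u_j(x)$ on the overlap, and by the identity theorem for $0<|x|\le r_1$. Consequently $T-\Omega^{>b}=\sum_{j>b}q^ju_j(x)$ for $|x|\le r_1$, while $T=\sum_{j>b}q^jf_j(x)$ and $\Omega^{>b}=\sum_{j>b}q^j\omega_j(1/x)$ for $|x|\ge r_1/2$. All three tails are $O(q^{b+1})$ by \eqref{eq:tail}.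
\end{proof}

Choose $P_0$ with $P_0^{-1/b}\le q_0$. For $w$ in a compact subset of $\Sigma^\circ$ we have $|w\log p|\ge r_1/2$ for all but finitely many $p$, and $\sum_pq_p^{b+1}<\infty$. So $\Theta$ converges locally uniformly on $\Sigma^\circ$, Lemma~\ref{lem:basic} applies, and with $V=1/w$
\[
\Theta(w)=\Psi(V)+O(1),\qquad\Psi(V)=\sum_{p\ge P_0}\Omega^{>b}\Bigl(\frac{\log p}V,q_p\Bigr),
\]
where the series for $\Psi$ converges locally uniformly in $-\varphi_2<\arg V<-\varphi_1$.

Suppose (b) fails. Then $\Theta=G-\sum_{j\le b}G_j$, \eqref{eq:G} and Lemma~\ref{lem:asymp} with $N=0$ give a polynomial $\Pi$ such that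
\begin{equation}\label{eq:Psi}
\Psi(V)=\Pi(V)+O(\log|V|)\qquad(V\to\infty,\ -\varphi_2<\arg V<-\varphi_1).
\end{equation}
Put $\nu=b/\kappa$, so that $|v_i(q_p)|\ll p^{-1/\nu}$. To see why \eqref{eq:Psi} should be impossible, note that $\operatorname{Log}(1+v_i(q_p)V/\log p)$ becomes noticeable when $p^{1/\nu}\log p\ll|V|$. By (P) the number of such primes has order $|V|^\nu/(\log|V|)^{\nu+1}$, which is neither the order of a polynomial nor $O(\log|V|)$. The terms are complex and may cancel, so we make this precise with a Mellin transform, which converts the growth rate into a singularity at $z=\nu$ that is not a pole.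

\subsection{The Mellin transform}
First we remove the polynomials. Choose an integer $K$ with $K\ge\deg\Pi$, $K\ge\deg\omega_j$ for $j\le b$, and $K+1>\nu$. The operator $\mathcal L=V^{K+1}\partial_V^{K+1}$ annihilates polynomials of degree at most $K$, in particular the terms $q_p^j\omega_j(V/\log p)$, and it commutes with the substitutions $V\mapsto\lambda V$. Differentiating termwise,
\[
\mathcal L\Psi(V)=\sum_{p\ge P_0}\sum_{i=1}^eQ\Bigl(\frac{v_i(q_p)V}{\log p}\Bigr),\qquad Q(\xi)=\xi^{K+1}\frac{d^{K+1}}{d\xi^{K+1}}\operatorname{Log}(1+\xi)=(-1)^KK!\Bigl(\frac\xi{1+\xi}\Bigr)^{K+1}.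
\]
By \eqref{eq:sin}, $|Q(\xi)|\ll\min(1,|\xi|^{K+1})$ for all arguments that occur.

Fix $\varphi\in(\varphi_1,\varphi_2)$ and let $V$ run on the ray $\arg V=-\varphi$. For small $c>0$ the discs of radius $c|V|$ around $V$ lie in the sector of \eqref{eq:Psi}, so Cauchy's inequality gives $\mathcal L\Psi(V)=\mathcal L(\Psi-\Pi)(V)=O(\log|V|)$ as $V\to\infty$. For all $V$ on the ray, $\mathcal L\Psi(V)\ll|V|^{K+1}\sum_pp^{-(K+1)/\nu}\ll|V|^{K+1}$, since $K+1>\nu$. Hence
\[
\mathcal M(z)=\int_0^{\infty e^{-i\varphi}}V^{-z-1}\mathcal L\Psi(V)\,dV\qquad\text{is holomorphic in }0<\Re z<K+1 .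
\]
For $\nu<\Re z<K+1$ we may integrate termwise, because $\int_0^\infty t^{-\Re z-1}\min\bigl(1,(\lambda t)^{K+1}\bigr)dt\ll\lambda^{\Re z}$ for $\lambda>0$ and $\sum_p|v_i(q_p)/\log p|^{\Re z}\ll\sum_pp^{-\Re z/\nu}<\infty$. Fix the branches by $|\arg c_i-\varphi|<\pi$ and $\log v_i(q)=\log c_i+\kappa_i\log q+\operatorname{Log}\bigl(v_i(q)/c_iq^{\kappa_i}\bigr)$. By the choice of $\eta$ and $q_0$ we have $|\arg c_i-\varphi|\le\pi-2\eta$ and $|\arg v_i(q)-\varphi|\le\pi-\eta$. Substitute $\xi=v_iV/\log p$, so that $V^{-z}=(v_i/\log p)^z\xi^{-z}$ with the principal value of $\xi^{-z}$, and turn the ray $\arg\xi=\arg v_i-\varphi$ to the positive axis. This is allowed since $Q$ has no pole in $|\arg\xi|<\pi$ and $\xi^{-z}Q(\xi)\to0$ at $0$ and $\infty$ in between. Euler's beta integral gives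
\[
\int_0^\infty\xi^{-z-1}Q(\xi)\,d\xi=(-1)^KK!\int_0^\infty\frac{\xi^{K-z}}{(1+\xi)^{K+1}}\,d\xi=(-1)^K\,\Gamma(z)\,\Gamma(K+1-z).
\]
Therefore
\[
\mathcal M(z)=(-1)^K\,\Gamma(z)\Gamma(K+1-z)\,\mathcal Z(z),\qquad\mathcal Z(z)=\sum_{p\ge P_0}\sum_{i=1}^e\Bigl(\frac{v_i(q_p)}{\log p}\Bigr)^z\qquad(\nu<\Re z<K+1).
\]
Since $1/\Gamma$ is entire, $\mathcal Z$ extends holomorphically to $0<\Re z<K+1$, and in particular to a neighborhood of $\nu$.

\subsection{The singularity at $\nu$}
Let $I=\{i:\kappa_i=\kappa\}\ne\emptyset$, and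
\[
C(z)=\sum_{i\in I}c_i^z,\qquad\mathcal N(z)=\sum_{p\ge P_0}p^{-z/\nu}(\log p)^{-z}\quad(\Re z>\nu).
\]
For $i\in I$, \eqref{eq:puiseux} gives $v_i(q_p)^z=c_i^zp^{-z/\nu}\bigl(1+O(p^{-1/(bD)})\bigr)$ locally uniformly in $z$, and the error terms sum to a function holomorphic where $\Re z>0$ and $\Re z/\nu+1/(bD)>1$. For $i\notin I$ the series over $p$ converges locally uniformly in $\Re z>b/\kappa_i$, and $b/\kappa_i<\nu$. So $\mathcal Z=C\mathcal N+\mathcal Z_1$ with $\mathcal Z_1$ holomorphic in $\Re z>\nu-\varepsilon$ for some $\varepsilon>0$. The entire function $C$ may vanish at $\nu$, but it is not identically zero, because $C(0)=|I|$. Hence $\mathcal N=(\mathcal Z-\mathcal Z_1)/C$ extends meromorphically to a neighborhood of $\nu$. All cancellation among the $c_i$ has been divided out, and $\mathcal N$ has positive terms on the real axis.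

The extension has no pole at $\nu$. Indeed $\log p>1$ for $p\ge P_0\ge3$, and (P) gives $\sum_{e^l<p\le e^{l+1}}1/p\ll1/l$, so for real $x>\nu$
\[
0\le\mathcal N(x)\le\sum_{p\ge P_0}p^{-1}(\log p)^{-\nu}\ll\sum_{l\ge1}l^{-1-\nu}<\infty .
\]
So $\mathcal N$ is holomorphic at $\nu$, and all its derivatives stay bounded as $x\to\nu^+$. But $\mathcal N(z)=\sum_p\exp\bigl(-z(\nu^{-1}\log p+\log\log p)\bigr)$ with $\log\log p>0$, so for an integer $n\ge\nu$ and $x>\nu$
\[
(-1)^n\mathcal N^{(n)}(x)=\sum_{p\ge P_0}p^{-x/\nu}(\log p)^{-x}\bigl(\nu^{-1}\log p+\log\log p\bigr)^n\ge\nu^{-n}\sum_{p\ge P_0}p^{-x/\nu}(\log p)^{n-x}.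
\]
Each term on the right increases as $x$ decreases, so by monotone convergence the right side tends to $\nu^{-n}\sum_{p\ge P_0}p^{-1}(\log p)^{n-\nu}\ge\nu^{-n}\sum_{p\ge P_0}p^{-1}=\infty$ as $x\to\nu^+$. This contradiction proves Proposition~\ref{prop:B2}, and with it Theorems~\ref{thm:main} and~\ref{thm:conj}.

\begin{thebibliography}{9}
\bibitem{Delabarre} Ludovic Delabarre, \emph{On the domain of meromorphy of a multivariate Euler product of Igusa type}, arXiv:1004.0360 (2010).
\end{thebibliography}
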